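# Linear syzygies and exponentially large regularity

## 1. Cutting a module at degree $d$ and opening a new block of variables

Fix a field $\Bbbk$ and an integer $p\ge 1$, and put
$$d=2p,\qquad q=2p+1,\qquad P=\Bbbk[x_1,\dots,x_q],\qquad Q=\Bbbk[y_1,\dots,y_q].$$
Let $\theta:Q\to P$ be the isomorphism $y_j\mapsto x_j$, and write $\mathfrak m=(x_1,\dots,x_q)\subset P$, $\mathfrak m_Q=(y_1,\dots,y_q)\subset Q$. Let $A$ be another polynomial ring, standard graded or multigraded, possibly $A=\Bbbk$. Put $B=A\otimes P$, where $\otimes$ without subscript means $\otimes_\Bbbk$. Unless a module is explicitly shifted, all our modules are finitely generated, (multi)graded, and live in degrees $\ge 0$.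

Everything turns on the following way to turn a module over $A\otimes P$ into a module over the larger ring $A\otimes P\otimes Q$. We cut the module at $P$-degree $d$. Below the cut, each graded piece is spread out freely over the new variables $y_j$. Above the cut, the module is kept as it is, but the old variables stop acting there and the new variables $y_j$ take over their work.

**Definition (the functor $\Lambda$).** For a graded $B$-module $N$ let $N_i$ be its part of $P$-degree $i$. Put
$$\Lambda(N)=\bigoplus_{i<d}\bigl(N_i\otimes Q\bigr)\ \oplus\ N_{\ge d},$$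
graded by ($A$-degree, $P$-degree, $Q$-degree): for $i<d$, the piece $N_i\otimes Q_c$ has $P$-degree $i$ and $Q$-degree $c$; for $i\ge d$, the piece $N_i$ is placed in $P$-degree $d$ and $Q$-degree $i-d$. The ring $A\otimes P\otimes Q$ acts as follows.

* $A$ acts through its action on $N$.
* $Q$ acts on $N_i\otimes Q$ ($i<d$) by multiplication on the second factor, and on $N_{\ge d}$ through $\theta$, that is, $y_j$ acts as $x_j$.
* For $n\in N_i$ with $i<d-1$: $x_j(n\otimes f)=x_jn\otimes f$.
* For $n\in N_{d-1}$: $x_j(n\otimes f)=\theta(f)\,x_jn\in N_{\ge d}$.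
* $x_j$ acts as $0$ on $N_{\ge d}$.

**Check that this is a module.** The purpose is to see that the operators commute and respect degrees. The action of $A$ commutes with everything, because $A$ commutes with $P$ on $N$. The $y$'s commute with each other. They commute with $x_j$ on $N_i\otimes Q$ for $i<d-1$, where the two act on different factors, and on $N_{\ge d}$, where $x_j=0$. On $N_{d-1}\otimes Q$ we compute
$$y_kx_j(n\otimes f)=x_k\theta(f)x_jn=\theta(y_kf)x_jn=x_jy_k(n\otimes f).$$
The product $x_jx_k$ is symmetric in $j,k$: on $N_i\otimes Q$ with $i<d-2$ it is $n\otimes f\mapsto x_jx_kn\otimes f$, on $N_{d-2}\otimes Q$ it is $n\otimes f\mapsto \theta(f)x_jx_kn$, and on $N_{d-1}\otimes Q$ and $N_{\ge d}$ it is $0$. As for degrees, the only case to look at is $x_j:N_{d-1}\otimes Q_c\to N_{d+c}$, and $N_{d+c}$ sits in $P$-degree $d$ and $Q$-degree $c$, as it should.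

**Example (to be kept in mind throughout).** Let $p=1$, so $d=2$, $q=3$, let $A=\Bbbk$ and $N=\Bbbk[x_1,x_2,x_3]/(x_1^2,x_2^2,x_3^2)$, with dimensions $1,3,3,1$ in degrees $0,1,2,3$. Then $\Lambda(N)$ is $Q$ in $P$-degree $0$, it is $Q^3$ in $P$-degree $1$, and in $P$-degree $2$ it has dimensions $3,1$ in $Q$-degrees $0,1$. I claim
$$\Lambda(N)=\Bbbk[x,y]\big/\bigl(x_i^2,\ x_1x_2x_3,\ y_ix_ix_j\ (i\ne j),\ y_3x_1x_2-y_2x_1x_3,\ y_2x_1x_3-y_1x_2x_3\bigr).$$
The module is generated by $1$, since every $x_ix_j$ and $x_1x_2x_3=\theta(y_3)x_1x_2$ is reached. The relations hold: for instance $y_1\cdot x_1x_2=x_1^2x_2=0$ in $N$, and $x_1x_2x_3\cdot 1=0$ because $x_3$ kills $N_{\ge 2}$. So the right side surjects onto $\Lambda(N)$. Conversely, the right side is free over $Q$ in $P$-degrees $0$ and $1$, of ranks $1$ and $3$, and zero in $P$-degree $\ge3$. In $P$-degree $2$ it is spanned over $Q$ by $x_1x_2,x_1x_3,x_2x_3$. Of the nine products $y_kx_ix_j$ six vanish and three are identified. In $Q$-degree $2$ everything vanishes, e.g. $y_3^2x_1x_2=y_2(y_3x_1x_3)=0$ and $y_1y_3x_1x_2=y_3(y_1x_1x_2)=0$.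 So the dimensions agree.

Note the degrees of the relations: $(2,0)$, $(3,0)$ and $(2,1)$. Every relation has $Q$-degree at most $1$.

**Two formal properties.** First, $\Lambda$ is an exact functor on graded modules with degree-preserving maps: each graded component of $\Lambda(N)$ is a single graded component of $N$, tensored with a fixed finite-dimensional space ($Q_c$ or $\Bbbk$). Second, $\Lambda$ preserves finite generation. Indeed $\Lambda(B(-a,-b))=A(-a)\otimes\Lambda(P(-b))$. If $b>d$, then $\Lambda(P(-b))$ is concentrated in $P$-degree $d$ and equals $\Bbbk(-d)\otimes Q(-(b-d))$. If $0\le b\le d$, then $\Lambda(P(-b))$ is generated by the element $1\in P(-b)_b$, of bidegree $(b,0)$. For $b=d$ the module is $\Bbbk(-d)\otimes Q$. For $b<d$, put $\delta=d-b$; the element $1$ generates $\bigoplus_{i<d}P_{i-b}\otimes Q$, and multiplying $P_{\delta-1}\otimes Q$ by the $x_j$ gives all of $P_1P_{\delta-1}P=\mathfrak m^\delta$, which is the part above the cut. A general $N$ is a quotient of a finite sum of modules $B(-a,-b)$, so exactness gives the claim.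

**What it is for.** We shall follow $\Lambda$ by the substitution $y_j\mapsto (x_j')^{2}$ and iterate. The substitution doubles degrees in the new variables. The cut ensures that the first few syzygies have small degree in the new variables, so the doubling barely affects them; the large socle degrees, on the other hand, are passed on to the new variables and really are doubled. The outcome is a module over $O(m)$ variables with regularity at least $2^m$, whose first $p$ syzygy modules have generator degrees bounded independently of $m$.

## 2. Regularity, property $N_p$, and the ratio $\operatorname{reg}(R/I)/n$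

For a graded module $N$ over a standard graded polynomial ring write $\operatorname{Tor}_i(N)=\operatorname{Tor}_i(N,\Bbbk)$, a graded vector space whose degree $j$ part has dimension $\beta_{ij}(N)$, the number of generators of degree $j$ in step $i$ of the minimal free resolution. Put
$$t_i(N)=\max\{j:\operatorname{Tor}_i(N)_j\ne0\}\ (\text{or }-\infty),\qquad \operatorname{reg}N=\max_i\,(t_i(N)-i).$$
In the multigraded case, degrees in these two definitions are total degrees. For example, $N=\Bbbk[x_1,\dots,x_q]/(x_1^D,\dots,x_q^D)$ is resolved by the Koszul complex, so $t_j(N)=Dj$ for $0\le j\le q$ and $\operatorname{reg}N=q(D-1)$.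

**Definition (property $N_p$).** Let $R=\Bbbk[x_1,\dots,x_n]$ and let $I\subseteq R$ be a homogeneous ideal. Then $I$ (or $R/I$) satisfies $N_p$ if $\beta_{ij}(R/I)=0$ for all $1\le i\le p$ and $j\ne i+1$.

The name is the terminology of Green and Lazarsfeld. Property $N_2$ says that $I$ is generated by quadrics and its first syzygies are linear; we then call $I$ *quadratically generated with linear syzygies*. The ideal $(x,y)^2\subset\Bbbk[x,y]$ satisfies every $N_p$. The ideal $(x^2,y^2)$ satisfies $N_1$ but not $N_2$, since its syzygy sits in degree $4$, not $3$.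

Constantinescu, Kahle and Varbaro, in "Linear syzygies, hyperbolic Coxeter groups and regularity" (arXiv:1705.01802, 2017), ask: is there a family of quadratically generated ideals $I_n\subseteq\Bbbk[x_1,\dots,x_n]$, $n\in\mathbb N$, with linear syzygies, such that $\lim_{n\to\infty}\operatorname{reg}(R/I_n)/n>0$? For comparison, Dao, Huneke and Schweig proved that a square-free monomial ideal satisfying $N_p$ with $p\ge2$ has
$$\operatorname{reg}R/I\le\log_{\frac{p+3}{2}}\Bigl(\frac{n-1}{p}\Bigr)+2,$$
so within that class the answer is no.

**Theorem 1.** Let $\Bbbk$ be any field and $p\ge 1$.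

1. Put $e=p(2p+1)$. There are $c>0$ and $n_0$ such that for every $n\ge n_0$ some homogeneous $I_n\subseteq\Bbbk[x_1,\dots,x_n]$ satisfies $N_p$ and $\operatorname{reg}R/I_n\ge2^{c\,n^{1/e}}$. In particular $\operatorname{reg}(R/I_n)/n\to\infty$.
2. For every $\lambda\in(0,\infty)$ there is a family $\{I_n\}$ satisfying $N_p$ with $\lim_n\operatorname{reg}(R/I_n)/n=\lambda$.

For the finitely many small $n$ one takes $I_n=0$, which satisfies $N_p$ for trivial reasons. With $p=2$ (so $e=10$ in Part 1) each part answers the question affirmatively, over every field; in Part 2 the limit is finite and positive. Part 1 also shows that, for fixed $p$, property $N_p$ forces no polynomial upper bound on the regularity in terms of $n$.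

We use the following textbook facts about graded modules over a standard graded polynomial ring $T$.

* (F1) A nonzero module of finite length has regularity equal to its top degree.
* (F2) If $0\to N'\to N\to N''\to0$ is exact, then $\operatorname{reg}N\le\max(\operatorname{reg}N',\operatorname{reg}N'')$ and $\operatorname{reg}N'\le\max(\operatorname{reg}N,\operatorname{reg}N''+1)$.
* (F3) The shifts in position $i$ of any graded free resolution, minimal or not, bound $t_i$ from above. If $N$ lives in degrees $\ge s$, then $\operatorname{Tor}_i(N)$ lives in degrees $\ge s+i$.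
* (F4) $\operatorname{Tor}_i(N)$ is the $i$-th homology of the Koszul complex $K(T_1;N)=\wedge T_1\otimes N$ on the variables of $T$.
* (F5) For modules $L,L'$ over polynomial rings $T,T'$, $\operatorname{Tor}^{T\otimes T'}_l(L\otimes L')=\bigoplus_{a+c=l}\operatorname{Tor}^T_a(L)\otimes\operatorname{Tor}^{T'}_c(L')$, so regularities add.
* (F6) For $\delta\ge0$, $\operatorname{Tor}_c(\mathfrak m^\delta)$ is concentrated in degree $\delta+c$. This is clear for $\delta=0$. For $\delta\ge1$, (F1) and (F2) applied to $0\to\mathfrak m^\delta\to P\to P/\mathfrak m^\delta\to0$ give $\operatorname{reg}\mathfrak m^\delta\le\max(0,\delta)=\delta$, and (F3) gives the lower bound. Consequently, for $\delta\ge1$ and $l\ge1$, $\operatorname{Tor}_l(P/\mathfrak m^\delta)=\operatorname{Tor}_{l-1}(\mathfrak m^\delta)$ is concentrated in degree $\delta+l-1$.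

## 3. Property $N_2$ in few variables, and disjoint sums

If $n\le2$, resolutions over $R$ have length at most $2$, so $N_2$ leaves no room: $\operatorname{reg}R/I\le1$. With three variables one can do better. Let
$$I=(xy,\ xz,\ yz,\ x^2-y^2,\ x^2-z^2)\subset R=\Bbbk[x,y,z].$$
In degree $2$ the quotient is one-dimensional, spanned by the class of $x^2=y^2=z^2$. It is nonzero there, because the five generators are linearly independent in the six-dimensional $R_2$. In degree $3$ it is zero: $x^3=x(x^2-y^2)+y\cdot xy\in I$, similarly for $y^3,z^3$, and the other cubic monomials are divisible by one of $xy,xz,yz$. So the Hilbert series is $1+3t+t^2$, and $\operatorname{reg}R/I=2$ by (F1). Since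
$$(1+3t+t^2)(1-t)^3=1-5t^2+5t^3-t^5,$$
the alternating sum of Betti numbers in degree $4$ vanishes: $\beta_{2,4}=\beta_{1,4}+\beta_{3,4}$. Here $\beta_{1,4}=0$, as $I$ is generated by quadrics. The number $\beta_{3,4}$ is the dimension of the socle of $R/I$ in degree $1$ (the top Koszul homology), and this is $0$: a linear form $ax+by+cz$ times $x,y,z$ gives $a,b,c$ times the class of $x^2$. So $\beta_{2,4}=0$. As the regularity is $2$, $\operatorname{Tor}_2$ lives in degrees $3,4$, hence in degree $3$ only. Thus $I$ satisfies $N_2$, with $n=3$ and regularity $2$.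

The first thing to try for linear growth is to take many copies of such an example in disjoint sets of variables. By (F5) the number of variables and the regularity both add up, so the ratio stays constant. It stops at one precise point: $\operatorname{Tor}_2(R/I\otimes R'/I')$ contains $\operatorname{Tor}_1(R/I)\otimes\operatorname{Tor}_1(R'/I')$, which lives in degree $2+2=4$. As soon as both ideals are nonzero, $N_2$ fails. The Koszul syzygies between generators of the two ideals are quadratic, not linear. (For $N_1$ there is no such problem: $(x_1^2,\dots,x_n^2)$ has regularity $n$.)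

We need a device that produces ideals with linear syzygies. It works with modules.

## 4. From modules to ideals: truncation and idealization

It is easy to make the first $p$ steps of a resolution of a module linear: cut off the low degrees.

**Lemma 2 (truncation).** Let $T$ be a standard graded polynomial ring, $N$ a graded $T$-module in degrees $\ge0$, and $e\ge1$. Suppose $t_j(N)\le e+j$ for $0\le j\le p$ and $\operatorname{reg}N\ge e+1$. Then $M:=N_{\ge e}(e-1)$ is nonzero and generated in degree $1$, $\operatorname{Tor}_j(M)$ is concentrated in degree $j+1$ for $0\le j\le p$, and $\operatorname{reg}M=\operatorname{reg}N-e+1\ge2$.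

**Proof.** The module $N/N_{\ge e}$ has finite length and lives in degrees $\le e-1$, so its regularity is $\le e-1$ by (F1). If $N_{\ge e}$ were $0$, we would get $\operatorname{reg}N\le e-1$, a contradiction.

Now $\operatorname{Tor}_j(N_{\ge e})$ lives in degrees $\ge e+j$ by (F3). In the exact sequence
$$\operatorname{Tor}_{j+1}(N/N_{\ge e})\to\operatorname{Tor}_j(N_{\ge e})\to\operatorname{Tor}_j(N)$$
the left term lives in degrees $\le(e-1)+(j+1)=e+j$, and for $j\le p$ the right term lives in degrees $\le e+j$. So for $j\le p$ the middle term is concentrated in degree $e+j$. After the shift by $e-1$, this degree is $j+1$; for $j=0$ it says that $M$ is generated in degree $1$.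

Finally (F2) gives $\operatorname{reg}N_{\ge e}\le\max(\operatorname{reg}N,e)=\operatorname{reg}N$ and $\operatorname{reg}N\le\max(\operatorname{reg}N_{\ge e},e-1)$. Since $\operatorname{reg}N\ge e+1$, the second inequality forces $\operatorname{reg}N\le\operatorname{reg}N_{\ge e}$. So the two are equal, and $\operatorname{reg}M=\operatorname{reg}N-(e-1)\ge 2$. $\square$

**Definition (idealization).** For a $T$-module $M$, the idealization $T\ltimes M$ is $T\oplus M$ with product $(s,m)(s',m')=(ss',sm'+s'm)$; so $M$ is an ideal with $M^2=0$. For example, for $T=\Bbbk[x]$ and $M=\Bbbk(-1)$ one gets $\Bbbk[x,y]/(xy,y^2)$.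

**Lemma 3 (idealization).** Let $T$ be a standard graded polynomial ring and $M$ a graded $T$-module generated in degree $1$ with $\operatorname{Tor}_j(M)$ concentrated in degree $j+1$ for $0\le j\le p$ and $\operatorname{reg}M\ge2$. Let $\mu=\dim M_1$, $S=T[y_1,\dots,y_\mu]$, and present $C=T\ltimes M$ as $C=S/I$ by sending the $y$'s to a basis of $M_1$. Then $I$ satisfies $N_p$ and $\operatorname{reg}S/I=\operatorname{reg}M$.

**Proof. Step 1: a lower bound for degrees.** The map $S\to C$ is surjective, because $M$ is generated in degree $1$, and it is an isomorphism in degrees $0$ and $1$. So $I$ is generated in degrees $\ge2$, and $\operatorname{Tor}_i^S(C)$ lives in degrees $\ge i+1$ for $i\ge1$.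

**Step 2: splitting the Koszul complex by $y$-degree.** This step expresses $\operatorname{Tor}^S(C)$ through $\operatorname{Tor}^T(M)$. Give $T$ the $y$-degree $0$ and $M$ the $y$-degree $1$; this is compatible with giving each $y_k$ the $y$-degree $1$. Let $Y=\langle y_1,\dots,y_\mu\rangle$. By (F4), $\operatorname{Tor}^S(C)$ is the homology of $\wedge(T_1\oplus Y)\otimes C$. As a graded space, its strand of $y$-degree $c$ is
$$\bigl(\wedge^{c-1}Y\otimes K(T_1;M)\bigr)\ \oplus\ \bigl(\wedge^cY\otimes K(T_1;T)\bigr),$$
with the two parts shifted homologically by $c-1$ and $c$. The part of the differential that uses $T_1$ preserves both summands. The part that uses $Y$ maps $\wedge^cY\otimes K(T_1;T)$ into $\wedge^{c-1}Y\otimes K(T_1;M)$, and is zero on the first summand because $YM=0$ in $C$. So the first summand is a subcomplex and the second is the quotient. For $c\ge1$ the long exact sequence reads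
$$\wedge^cY\otimes\operatorname{Tor}^T_{i-c+1}(T)\to\wedge^{c-1}Y\otimes\operatorname{Tor}^T_{i-c+1}(M)\to\operatorname{Tor}^S_i(C)_c\to\wedge^cY\otimes\operatorname{Tor}^T_{i-c}(T).\tag{1}$$
The strand $c=0$ is $K(T_1;T)$, which contributes only to $i=0$.

**Step 3: upper bounds.** Let $i\ge1$ and let $\operatorname{Tor}_i^S(C)_c$ be nonzero in total degree $j$; then $c\ge1$ by Step 2, and $j\ge i+1$ by Step 1. The last term of (1) is nonzero only for $i=c$, and then it lives in total degree $c=i$. So it vanishes in degree $j$, and $j=c-1+h$ with $\operatorname{Tor}^T_{i-c+1}(M)_h\ne0$. If $i\le p$, then $i-c+1\le p$, so $h=i-c+2$ and $j=i+1$: this is $N_p$. In general $h\le(i-c+1)+\operatorname{reg}M$, so $j-i\le\operatorname{reg}M$.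

**Step 4: the regularity is attained.** For $c=1$ and $i\ge1$ the leftmost term of (1) is $Y\otimes\operatorname{Tor}_i^T(T)=0$. So $\operatorname{Tor}_i^T(M)$ embeds into $\operatorname{Tor}_i^S(C)_1$, with the same degrees. Since $t_0(M)=1<\operatorname{reg}M$, the regularity of $M$ is attained at some $i\ge1$, and hence $\operatorname{reg}S/I\ge\operatorname{reg}M$. Together with Step 3 (and $\operatorname{Tor}_0^S(C)=\Bbbk$ in degree $0$) this gives equality. $\square$

## 5. Truncated complete intersections reach only $\sqrt{2n}$

Let us feed the simplest modules into this machine. Take $N=\Bbbk[x_1,\dots,x_k]/(x_1^D,\dots,x_k^D)$ with $k>p$, $D\ge2$. Then $t_j(N)=Dj$ for $j\le p$ and $\operatorname{reg}N=k(D-1)$. Put $e=p(D-1)$. For $j\le p$ we have $Dj=(D-1)j+j\le e+j$, and $\operatorname{reg} N\ge e+1$. Lemmas 2 and 3 give an ideal satisfying $N_p$ with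
$$\text{number of variables}=k+\dim N_e,\qquad\text{regularity}=(k-p)(D-1)+1.$$
The price is $\dim N_e$ new variables. Let $p=2$.

* For $k=3$ the regularity is $D$. Here $\dim N_{2(D-1)}$ counts triples of exponents $\le D-1$ with sum $2(D-1)$; replacing each exponent $a$ by $D-1-a$ turns them into triples of nonnegative integers with sum $D-1$, so $\dim N_e=\binom{D+1}{2}$. Thus $n=3+\binom{D+1}2$, and the regularity is about $\sqrt{2n}$.
* For $D=2$ the regularity is $k-1$ and $n=k+\binom k2$; again it is about $\sqrt{2n}$.

This already beats a logarithm, but $\operatorname{reg}/n\to0$ in both families. The obstruction is visible. If $D$ grows, the truncation degree $e=p(D-1)$ grows at the same rate as the regularity, and $\dim N_e$ grows faster than the regularity. If $D$ is fixed, the regularity is only linear in the number $k$ of variables. The same difficulty appears if one tries to enlarge the regularity by substituting $x_j\mapsto x_j^2$: regularity roughly doubles, but every $t_j$ doubles too, and with it the required $e$.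

What would suffice is a sequence of modules $N$, generated in degree $0$ with $N_0=\Bbbk$, over polynomial rings in $O(m)$ variables, with
$$t_j(N)\le Dj\quad(0\le j\le p),\qquad D\text{ independent of }m,\qquad \operatorname{reg}N\ge2^m.$$
Then $e=p(D-1)$ is fixed, and $\dim N_e$ is at most the number of monomials of degree $e$ in $O(m)$ variables, which is polynomial in $m$. We must double the regularity and leave the early syzygies where they are, and this is what the functor $\Lambda$ does.

## 6. The effect of $\Lambda$ on syzygy degrees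

**Lemma 4.** Let $0\le b\le d$. Then $\operatorname{Tor}_0^{P\otimes Q}(\Lambda(P(-b)))$ is $\Bbbk$ in bidegree $(b,0)$. If $l\ge1$ and $\operatorname{Tor}_l^{P\otimes Q}(\Lambda(P(-b)))_{(\beta,\gamma)}\ne0$, then $\gamma\le l$, and $\beta+E\gamma\le d+El$ for every integer $E\ge1$.

**Proof.** The statement on $\operatorname{Tor}_0$ was shown in Section 1: $\Lambda(P(-b))$ is cyclic with generator in bidegree $(b,0)$. For $l\ge1$ we split $\Lambda(P(-b))$ into its parts above and below the cut. Put $\delta=d-b$. The part $U$ of $P$-degree $d$ is a submodule on which the $x_j$ act as zero. Its component of $Q$-degree $c$ is $P(-b)_{d+c}=P_{\delta+c}$, so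
$$U=\Bbbk(-d)\otimes\mathfrak m_Q^\delta(\delta).$$
The quotient by $U$ is $W=(P/\mathfrak m^\delta)(-b)\otimes Q$, which is $0$ if $\delta=0$.

By (F5) and (F6), $\operatorname{Tor}_l(U)$ is the direct sum over $a+c=l$ of $\operatorname{Tor}_a^P(\Bbbk)(-d)\otimes\operatorname{Tor}_c^Q(\mathfrak m_Q^\delta(\delta))$, which lives in bidegree $(d+a,c)$. There $\gamma=c\le l$ and $\beta+E\gamma=d+a+Ec\le d+E(a+c)=d+El$.

For $l\ge1$, $\operatorname{Tor}_l(W)$ lives in bidegree $(b+\delta+l-1,0)=(d+l-1,0)$ by (F6). There $\gamma=0$ and $\beta+E\gamma=d+l-1\le d+El$.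

The sequence $0\to U\to\Lambda(P(-b))\to W\to0$ is exact, so every bidegree of $\operatorname{Tor}_l(\Lambda(P(-b)))$ occurs in $\operatorname{Tor}_l(U)$ or $\operatorname{Tor}_l(W)$. $\square$

The hypothesis $b\le d$ matters: for $b>d$ the generator of $\Lambda(P(-b))=\Bbbk(-d)\otimes Q(-(b-d))$ has $Q$-degree $b-d>0$. This is why only early syzygies can be controlled.

**Definition (the functor $\Phi_E$).** For $E\ge2$ let $P'=\Bbbk[x_1',\dots,x_q']$, viewed as a $Q$-algebra via $y_j\mapsto (x_j')^E$. It is free over $Q$ on the monomials with all exponents $<E$. Put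
$$\Phi_E(N)=\Lambda(N)\otimes_QP',$$
a graded module over $A'\otimes P'$, where $A'=A\otimes P$. An element of $Q$-degree $c$ tensored with a form of degree $s$ has $P'$-degree $Ec+s$.

The ring $A\otimes P\otimes P'$ is free over $A\otimes P\otimes Q$, so tensoring the minimal resolution of $\Lambda(N)$ with $P'$ over $Q$ gives a resolution of $\Phi_E(N)$. It is again minimal, because the entries of its matrices still lie in the ideal of the variables. Hence
$$\operatorname{Tor}_i^{A'\otimes P'}(\Phi_E(N))_{(a,\beta,E\gamma)}=\operatorname{Tor}_i^{A\otimes P\otimes Q}(\Lambda(N))_{(a,\beta,\gamma)},\tag{2}$$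
and no other degrees occur. In the example of Section 1, $\Phi_2(N)$ has relations of degrees $(2,0)$, $(3,0)$ and $(2,2)$; their total degrees are at most $4$.

**Proposition 5.** Let $E\ge2$ and $D\ge d+E$. Suppose that for all $0\le j\le p$, $\operatorname{Tor}_j^B(N)_{(a,b)}\ne0$ implies $b\le2j$ and $|a|+b\le Dj$. Then for $0\le i\le p$, $\operatorname{Tor}_i^{A'\otimes P'}(\Phi_E(N))$ lives in $P'$-degrees $\le Ei$ and total degrees $\le Di$.

For $E=2$ the conclusion is the hypothesis again, with the new block $P'$ in place of $P$ and the same $D$. That is why one can iterate.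

**Proof. Step 1: reduction to free modules.** Let $G_\bullet\to N$ be the minimal free resolution over $B$, put $Z_0=N$, and let $Z_j$ be the $j$-th syzygy module. Since $\Lambda$ is exact, $0\to\Lambda(Z_{j+1})\to\Lambda(G_j)\to\Lambda(Z_j)\to0$ is exact, and so is
$$\operatorname{Tor}_l(\Lambda(G_j))\to\operatorname{Tor}_l(\Lambda(Z_j))\to\operatorname{Tor}_{l-1}(\Lambda(Z_{j+1})),$$
with right term $0$ for $l=0$. Suppose $\operatorname{Tor}_i(\Lambda(N))$ is nonzero in a multidegree. Start with $j=0$, $l=i$. In that multidegree either $\operatorname{Tor}_l(\Lambda(G_j))\ne0$, or $\operatorname{Tor}_{l-1}(\Lambda(Z_{j+1}))\ne0$ and we go on with $j+1$, $l-1$. For $l=0$ only the first alternative is left. So $\operatorname{Tor}_l(\Lambda(G_j))$ is nonzero in that multidegree for some $j+l=i$.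

**Step 2: reading off degrees.** Here $j\le i\le p$, and $G_j$ is a sum of modules $B(-a,-b)$ with $b\le2j\le2p=d$ and $|a|+b\le Dj$. Since $\Lambda(B(-a,-b))=A(-a)\otimes\Lambda(P(-b))$, Lemma 4 applies, with $A$-degree $a$.

If $l=0$, the degree is $(a,b,0)$ and $j=i$. By (2) this gives $P'$-degree $0$ and total degree $|a|+b\le Di$.

If $l\ge1$, the degree is $(a,\beta,\gamma)$ with $\gamma\le l$ and $\beta+E\gamma\le d+El\le(d+E)l\le Dl$. By (2), the $P'$-degree is $E\gamma\le El\le Ei$. As $b\ge0$, we have $|a|\le Dj$, so the total degree is $|a|+\beta+E\gamma\le Dj+Dl=Di$. $\square$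

The proof shows the reason for $d=2p$: the generators of $G_0,\dots,G_p$ have degree at most $2p$ in the last block, so none of them lies above the cut.

## 7. The tower $N^{(0)},N^{(1)},\dots,N^{(m)}$

Let $P_0,P_1,\dots$ be copies of $P$ and $T_m=P_0\otimes\cdots\otimes P_m$, a polynomial ring in $q(m+1)$ variables. For $m\ge1$ and $E\ge2$ define
$$N^{(0)}=P_0/(x_1^2,\dots,x_q^2),\qquad N^{(k)}=\Phi_2(N^{(k-1)})\ (1\le k\le m-1),\qquad N=N^{(m)}=\Phi_E(N^{(m-1)}).$$
At step $k$ the functor is applied with $A=T_{k-2}$ ($A=\Bbbk$ for $k=1$), $P=P_{k-1}$ and $P'=P_k$. So $N^{(k)}$ is an $\mathbb N^{k+1}$-graded $T_k$-module. The exponent $E$ in the last step is a free parameter; $E=2$ suffices for Part 1 of Theorem 1.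

**Early syzygies.** Put $D=d+E=2p+E$. By the Koszul resolution $\operatorname{Tor}_j(N^{(0)})$ lives in degree $2j\le Dj$, so $N^{(0)}$ satisfies the hypothesis of Proposition 5. Since $D\ge d+2$, Proposition 5 for $\Phi_2$ returns the same hypothesis at each of the steps $1,\dots,m-1$; one last application, with $\Phi_E$, gives
$$t_j(N)\le Dj\qquad(0\le j\le p).\tag{3}$$

**The module is cyclic.** By (3), $t_0(N)\le0$, so $N$ is generated in degree $0$. Moreover $N_0=\Bbbk$: this holds for $N^{(0)}$, and as $d>0$, the functors $\Phi$ do not change the component of multidegree $0$.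

**Strands.** For $u\in\mathbb N^k$ let $X_u^{(k)}$ be the part of $N^{(k)}$ of degree $u$ in $P_0,\dots,P_{k-1}$. It is a finitely generated graded $P_k$-module, and $X^{(0)}=N^{(0)}$. Put $\epsilon_k=2$ for $k<m$ and $\epsilon_m=E$. The definition of $\Phi$ says, for $u\in\mathbb N^{k-1}$,
$$X^{(k)}_{(u,i)}=\begin{cases}(X^{(k-1)}_u)_i\otimes P_k & i<d,\\ \bigl((X_u^{(k-1)})_{\ge d}(d)\bigr)\otimes_QP_k & i=d,\\ 0& i>d,\end{cases}\tag{4}$$
where $Q$ acts on $X_u^{(k-1)}$ through $y_j\mapsto x_j\in P_{k-1}$, and $Q\to P_k$ is $y_j\mapsto x_j^{\epsilon_k}$.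

In our running example ($p=1$, $m=1$, $E=2$) the strand with $i=2$ comes from a $Q$-module with Hilbert series $3+t$. Tensoring with $P_1$ gives $(3+t^2)(1+t)^3$, of top degree $5$. The original module had top degree $3$. The module $N^{(1)}$ itself does not have finite length, since its strands for $i=0,1$ are free over $P_1$; therefore we study regularity through the strands.

**Proposition 6.** Put $r(m,E)=E(2^m+2p)-2p-1$. Then
$$r(m,E)\le\operatorname{reg}_{T_m}N\le r(m,E)+2pm.$$

**Proof. Step 1: the recursion for top degrees.** Define $r_0=q$ and $r_k=\epsilon_k(r_{k-1}-d)+(\epsilon_k-1)q$. For $k<m$ this reads $r_k=2r_{k-1}-(2p-1)$, so $r_k-(2p-1)$ doubles at each step. It starts at $r_0-(2p-1)=2$, so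
$$r_k=2^{k+1}+2p-1\ge d+1\qquad(0\le k<m),$$
and the last step gives $r_m=E(2^m-1)+(E-1)(2p+1)=r(m,E)$. Here the choice $q=2p+1$ is used: the starting value must lie above the fixed point $2p-1$ of the recursion, and above $d$.

**Step 2: one strand has finite length and large top degree.** Claim: $M^k:=X^{(k)}_{(d,\dots,d)}$ is nonzero of finite length with top degree $r_k$. For $k=0$ this is the module $P_0/(x_1^2,\dots,x_q^2)$, with top degree $q$. Let it hold for $k-1$. Since $r_{k-1}\ge d$, the module $M^{k-1}_{\ge d}(d)$ is nonzero of finite length with top degree $r_{k-1}-d$. By (4), $M^k=M^{k-1}_{\ge d}(d)\otimes_QP_k$. As $P_k$ is $Q$-free on the monomials with all exponents $<\epsilon_k$, whose highest degree is $q(\epsilon_k-1)$, and as degrees from $Q$ are multiplied by $\epsilon_k$, the module $M^k$ is nonzero of finite length with top degree $\epsilon_k(r_{k-1}-d)+q(\epsilon_k-1)=r_k$.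

**Step 3: no strand has larger regularity.** Claim: $\operatorname{reg}_{P_k}X_u^{(k)}\le r_k$ whenever $X_u^{(k)}\ne0$. For $k=0$ the regularity is $q=r_0$. Let the claim hold for $k-1$, and use (4). For $i<d$ the strand is free and generated in degree $0$, so its regularity is $0\le r_k$. For $i=d$ put $X=X_u^{(k-1)}$ and $Y=X_{\ge d}(d)\ne0$. The quotient $X/X_{\ge d}$ lives in degrees $\le d-1$, so (F1) and (F2) give $\operatorname{reg}X_{\ge d}\le\max(\operatorname{reg}X,d)$, that is,
$$\operatorname{reg}Y\le\max(\operatorname{reg}X-d,0)\le r_{k-1}-d .$$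
By flatness of $P_k$ over $Q$, minimal resolutions stay minimal, and $t_j(Y\otimes_QP_k)=\epsilon_kt_j(Y)\le\epsilon_k(\operatorname{reg}Y+j)$. Resolutions over $Q$ have length at most $q$, so $j\le q$ and
$$\operatorname{reg}(Y\otimes_QP_k)\le\max_{j\le q}\bigl(\epsilon_k(\operatorname{reg}Y+j)-j\bigr)=\epsilon_k\operatorname{reg}Y+(\epsilon_k-1)q\le r_k .$$

**Step 4: the lower bound.** We compare $N$ with its strands. Let $F_\bullet$ be the minimal multigraded $T_m$-resolution of $N$. Its strand of degree $u$ in $P_0,\dots,P_{m-1}$ is exact and is a free $P_m$-resolution of $X_u^{(m)}$: a summand $T_m(-v,-c)$ of $F_j$ contributes finitely many copies of $P_m(-c)$, and $c\le|v|+c\le j+\operatorname{reg}N$. By (F3), $\operatorname{reg}_{P_m}X_u^{(m)}\le\operatorname{reg}N$. For $u=(d,\dots,d)$, Step 2 and (F1) give $r_m\le\operatorname{reg}N$.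

**Step 5: the upper bound.** Filter $N$ by the submodules of total degree $\ge s$ in the variables of $P_0,\dots,P_{m-1}$. By (4), $X^{(k)}_{(u,i)}\ne0$ forces $i\le d$ and $X^{(k-1)}_u\ne0$; so $X_u^{(m)}\ne0$ forces all $m$ entries of $u$ to be $\le d$, and the filtration is finite. Its factors are direct sums of modules $X_u^{(m)}$ placed in degree $|u|\le md$, on which the variables of $P_0,\dots,P_{m-1}$ act as $0$. Such a module is the tensor product of a residue field shifted to degree $u$, over $P_0\otimes\cdots\otimes P_{m-1}$, with $X_u^{(m)}$ over $P_m$. By (F5) its regularity is $|u|+\operatorname{reg}_{P_m}X_u^{(m)}\le md+r_m$. By (F2), $\operatorname{reg}N\le md+r_m=r(m,E)+2pm$. $\square$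

## 8. Ideals with $N_p$ and exponential regularity

**Corollary 7.** If $r(m,E)\ge e+1$ with $e=p(2p+E-1)$, there is an ideal $I_{m,E}$ satisfying $N_p$ in a polynomial ring with
$$\nu(m,E)\le q(m+1)+\binom{q(m+1)+e-1}{e}$$
variables, whose quotient has regularity $\rho(m,E)$ satisfying
$$r(m,E)-e+1\le\rho(m,E)\le r(m,E)-e+1+2pm,\qquad r(m,E)=E(2^m+2p)-2p-1.$$

**Proof.** Let $N=N^{(m)}$ and $D=2p+E$, so $e=p(D-1)$. By (3), for $0\le j\le p$ we have $t_j(N)\le Dj=(D-1)j+j\le e+j$. By Proposition 6, $\operatorname{reg}N\ge r(m,E)\ge e+1$. So Lemma 2 applies over $T_m$ and gives $M=N_{\ge e}(e-1)$ with $\operatorname{reg}M=\operatorname{reg}N-e+1$, and Lemma 3 turns $M$ into an ideal $I_{m,E}$ satisfying $N_p$ with quotient of regularity $\operatorname{reg}M$. The bounds on $\rho$ are those of Proposition 6. The number of variables is $q(m+1)+\dim M_1=q(m+1)+\dim N_e$. Since $N$ is cyclic and generated in degree $0$, $\dim N_e\le\dim(T_m)_e=\binom{q(m+1)+e-1}{e}$. $\square$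

Adding variables to a polynomial ring does not change the Betti numbers of the quotient. So $I_{m,E}$ gives an ideal with $N_p$ and the same regularity in any number $n\ge\nu(m,E)$ of variables.

**Proof of Theorem 1, Part 1.** Take $E=2$. Then $e=p(2p+1)$ does not depend on $m$, and $r(m,2)=2^{m+1}+2p-1$ is $\ge e+1$ for large $m$. Let
$$b_m=q(m+1)+\binom{q(m+1)+e-1}{e}.$$
It is strictly increasing in $m$ and a polynomial in $m$ of degree $e$, so $b_m\le Cm^e$ for a constant $C$ and all $m\ge1$. For large $n$ choose $m$ with $b_m\le n<b_{m+1}$ and let $I_n$ be the extension of $I_{m,2}$ to $n$ variables; as $n\to\infty$, also $m\to\infty$. By Corollary 7, for large $m$,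
$$\operatorname{reg}R/I_n\ge2^{m+1}+2p-e\ge2^m .$$
From $n<C(m+1)^e$ we get $m>(n/C)^{1/e}-1$. For any fixed $0<c<C^{-1/e}$ the right side is $\ge c\,n^{1/e}$ for all large $n$. Hence $\operatorname{reg}R/I_n\ge2^{c\,n^{1/e}}$ for all large $n$, and in particular $\operatorname{reg}(R/I_n)/n\to\infty$. $\square$

For $p=2$ the numbers are $d=4$, $q=5$, $e=10$, $r(m,2)=2^{m+1}+3$, and the hypothesis $r\ge11$ holds for $m\ge2$. One obtains quadratically generated ideals with linear syzygies in at most $5(m+1)+\binom{5m+14}{10}$ variables, with regularity at least $2^{m+1}-6$.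

## 9. Prescribing the limit $\lambda$

To reach a given finite limit $\lambda$, we would like to pick, for each $n$, an ideal from our list with regularity close to $\lambda n$ and with at most $n$ variables. With $E=2$ alone, the regularity roughly doubles from $m$ to $m+1$, so the available values are too sparse. The parameter $E$ fills the gaps: regularity is about $E\,2^m$, and if $E$ runs slowly from $t$ to $2t$ with $t\to\infty$, consecutive values have ratio tending to $1$. Since $e$ grows with $E$, we let $E$ grow only logarithmically in $m$.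

**Proof of Theorem 1, Part 2. Step 1: a list of ideals.** Let $t_m=\lfloor\log_2m\rfloor$. List lexicographically all pairs $(m,E)$ with $m\ge m_0$ and $t_m\le E\le2t_m$. Here $m_0$ is so large that $t_m\ge2$ and the hypothesis of Corollary 7 holds for all these pairs. This is possible, since $e=p(2p+E-1)=O(\log m)$, while $r(m,E)=E(2^m-1)+(E-1)(2p+1)\ge2^{m+1}-2\ge2^m$. Let $a_s=\rho(m,E)$ and $\nu_s=\nu(m,E)$ for the $s$-th pair.

**Step 2: consecutive regularities have ratio tending to $1$.** By Corollary 7, $a_s$ differs from $E\,2^m$ by $O(E+e+m)=O(m)$, so $a_s=E\,2^m(1+o(1))$ and $a_s\to\infty$. From $(m,E)$ to $(m,E+1)$ the ratio $a_{s+1}/a_s$ is $(1+\frac1E)(1+o(1))$, and $E\ge t_m\to\infty$. From $(m,2t_m)$ to $(m+1,t_{m+1})$ it is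
$$\frac{t_{m+1}2^{m+1}}{2t_m2^m}(1+o(1))=\frac{t_{m+1}}{t_m}(1+o(1)),$$
which tends to $1$ because $t_{m+1}\in\{t_m,t_m+1\}$. So $a_{s+1}/a_s\to1$.

**Step 3: the number of variables is negligible.** We have $\nu_s\le q(m+1)+(q(m+1)+e)^e$ with $e=O(\log m)$. Hence $\log\nu_s=O((\log m)^2)=o(m)$, while $\log_2a_s\ge m$ for large $s$, since $a_s=E\,2^m(1+o(1))$ with $E\ge 2$. So $\nu_s=o(a_s)$.

**Step 4: choosing $I_n$.** Let $\lambda\in(0,\infty)$. For large $n$ let $s=s(n)$ be the largest index with $a_s\le\lambda n$. It exists: some index qualifies when $n$ is large, and only finitely many do because $a_s\to\infty$. Then $a_s\le\lambda n<a_{s+1}$. Also $s(n)\to\infty$, since any fixed index qualifies once $n$ is large. Because $\nu_s=o(a_s)$ and $a_s\le\lambda n$, we have $\nu_s=o(n)$, so $\nu_s\le n$ for large $n$. Let $I_n$ be the extension of the $s$-th ideal to $n$ variables, and $I_n=0$ for the finitely many remaining $n$. For large $n$ the ideal $I_n$ satisfies $N_p$ and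
$$\lambda\,\frac{a_s}{a_{s+1}}<\frac{\operatorname{reg}R/I_n}{n}=\frac{a_s}{n}\le\lambda .$$
By Step 2 the left side tends to $\lambda$, so $\operatorname{reg}(R/I_n)/n\to\lambda$. $\blacksquare$
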